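
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title[Nowhere affine functions in type B expansions]{Nowhere affine continuous functions in type B expansions\\ of the ordered additive group of real numbers}


\begin{abstract}
An expansion of $(\mathbb R,<,+,0)$ is of type B if it defines a set that is dense in some nonempty open interval, together with an ordering of that set of order type $\omega$, but does not define all bounded Borel sets. We construct type B expansions that define a continuous function on $[0,1]$ which is not affine on any nonempty open interval. The function can be chosen nowhere differentiable, and it can also be chosen to be an increasing bi-Lipschitz homeomorphism of $[0,1]$ with constants arbitrarily close to $1$. This answers in the negative a question of Block Gorman, Hieronymi, Kaplan, Meng, Walsberg, Wang, Xiong and Yang. The function zigzags at a sequence of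 scales that are very far apart. In an ultrapower, the gap between two consecutive infinitely small scales behaves like an ordered vector space, and a back-and-forth argument there shows that a simple Borel set is not definable.
\end{abstract}


\section{The question and the answer}

Throughout, $\mathscr R$ is an expansion of the ordered group $(\mathbb R,<,+,0)$, that is, a structure on $\mathbb R$ that has $<$, $+$, $0$ and possibly further relations and functions. ``Definable'' means $\mathscr R$-definable, possibly with parameters from $\mathbb R$. A \emph{dense $\omega$-order} is a definable subset of $\mathbb R$ that is dense in some nonempty open interval and admits a definable ordering of order type~$\omega$. One says that $\mathscr R$ is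
\begin{itemize}
\item of \emph{type A} if it does not admit a dense $\omega$-order;
\item of \emph{type C} if it defines all bounded Borel subsets of all $\mathbb R^k$;
\item of \emph{type B} if it is neither of type A nor of type C.
\end{itemize}
Types A and C exclude each other: in type C the set $\mathbb Q\cap[0,1]$ is definable, and so is the ordering given by any enumeration of it, since countable sets are Borel. Hence every $\mathscr R$ has exactly one of the three types.

A function $g$ on $[0,1]$ is \emph{locally affine} on an open set $U\subseteq[0,1]$ if every point of $U$ has a neighborhood in $[0,1]$ on which $g$ has the form $x\mapsto ax+b$. What can one say about definable continuous functions on $[0,1]$? In the structure $(\mathbb R,<,+,0)$ itself all definable functions are piecewise affine. This structure is of type A: its definable subsets of $\mathbb R$ are finite unions of points and intervals, so that one which is dense in an interval is uncountable. At the other extreme, in type C every continuous function on $[0,1]$ is definable, because its graph is compact. Type B lies between. The basic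 examples are, for an integer $r\ge2$, the structures $\mathscr T_r=(\mathbb R,<,+,\mathbb Z,V_r)$, where $V_r(x,u,d)$ holds if and only if $u$ is an integer power of $r$, $d\in\{0,\dots,r-1\}$, and some base-$r$ expansion of $x$ has the digit $d$ in the position corresponding to $u$. The numbers in $[0,1]$ with a finite base-$r$ expansion form a dense $\omega$-order, and $\mathscr T_r$ is of type B. It is proved in \cite{BG} that every $\mathscr T_r$-definable continuous function $[0,1]\to\mathbb R$ is locally affine on a dense open subset of $[0,1]$, and the following is asked there.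

\begin{question}[{\cite{BG}}]
Let $\mathscr R$ be of type B and let $f:[0,1]\to\mathbb R$ be continuous and definable. Must $f$ be locally affine on a dense open subset of $[0,1]$?
\end{question}

There is a reason to guess that the answer is yes. A type B expansion is not of field-type: there do not exist an interval $I$, definable $\oplus,\otimes:I^2\to I$ and $0_I,1_I\in I$ such that $(I,<,\oplus,\otimes,0_I,1_I)$ is isomorphic to $(\mathbb R,<,+,\cdot,0,1)$. On the other hand, it is known (and attributed to Marker, Peterzil and Pillay) that a definable non-affine $C^2$ function yields a definable ordered field on some open interval, so in type B every definable $C^2$ function is affine. Without multiplication, it seems, a function should have little chance to be anything but affine on small intervals. This paragraph is context only and is not used below.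

We show that mere continuity, and even bi-Lipschitz continuity, is far from enough.

\begin{theorem}\label{thm:main}
Let $r_n\in(1,3]$ $(n\ge1)$ be rational and put $M_n=r_1r_2\cdots r_n$. There are reals $1=v_1>v_2>\cdots\to0$ with $v_n/v_{n+1}\in\mathbb N$ and a continuous function $f:\mathbb R\to\mathbb R$ such that, with
\[
L=\{(v_n,x): n\ge1,\ x\in v_n\mathbb Z\}\subseteq\mathbb R^2,
\]
the following hold.
\begin{enumerate}
\item[(1)] $f$ is not affine on any nonempty open interval. Hence $f|_{[0,1]}$ is not locally affine on any nonempty open subset of $[0,1]$.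
\item[(2)] $\mathscr R=(\mathbb R,<,+,0,L,f)$ is of type B.
\item[(3)] If $M_n\to\infty$ (for example, if all $r_n=3$), then $f|_{[0,1]}$ is nowhere differentiable. If $M=\lim M_n<\infty$, then $f$ is $M$-Lipschitz.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:bilip}
For every $\varepsilon>0$ there is a type B expansion that defines an increasing homeomorphism $F$ of $[0,1]$, not affine on any nonempty open interval, with
\[
(1-\varepsilon)|x-y|\le|F(x)-F(y)|\le(1+\varepsilon)|x-y|\qquad(x,y\in[0,1]).
\]
\end{theorem}

So the answer to the Question is no, and the set on which $f$ is locally affine can even be empty. That $\mathscr R$ is not of type A is immediate: $L$ is there to provide a dense $\omega$-order. The substance of Theorem~\ref{thm:main} is that $\mathscr R$ is not of type C. The next section shows on one scale what will make this true.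

\section{One scale by hand}\label{sec:toy}

This section is motivation only. Take all $r_n=3$. Let $S_1$ be the zigzag with $S_1(0)=0$, $S_1(\frac13)=1$, $S_1(\frac23)=0$, $S_1(1)=1$, affine in between, continued by $S_1(x+1)=S_1(x)+1$. Let $S_n(x)=v_nS_1(x/v_n)$ be the same zigzag at scale $v_n$. Our $f$ will be the limit of $S_1\circ S_2\circ\cdots\circ S_m$, so $f=S_1\circ g_1$, where $g_1=\lim_m S_2\circ\cdots\circ S_m$ changes things only below scale $v_2$: it commutes with translation by $v_2$, it fixes $v_2\mathbb Z$ pointwise, and it maps each interval $[kv_2,(k+1)v_2]$ into itself. The recipe of Section~\ref{sec:construction} allows $v_1=1$ and $v_2=\frac1{18}$, and we use these values here.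

Consider points of the form $x=c+w+\ell$ with a \emph{coarse} part $c\in\frac13\mathbb Z$, a \emph{middle} part $w\in v_2\mathbb Z$ and a \emph{fine} part $|\ell|\le v_2$, where $v_2\le|w|\le\frac13-v_2$. Then $g_1(x)=c+w+g_1(\ell)$ with $|g_1(\ell)|\le v_2$. On either side of $c$, up to distance $\frac13$, the function $S_1$ is affine with slope $3$ or $-3$, and $w+g_1(\ell)$ does not lie on the opposite side from $w$. Hence
\begin{equation}\label{eq:toy}
f(c+w+\ell)=f(c)+3s\,w+3s\,g_1(\ell),
\end{equation}
where $s=\pm1$ depends only on $c$ and the sign of $w$. For example $f(\frac1{18})=\frac16$, $f(\frac2{18})=\frac26$, and near the turning point $\frac13$ we have $f(\frac13\pm\frac1{18})=\frac56$ and $f(\frac13\pm\frac2{18})=\frac46$.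

In \eqref{eq:toy} the three parts do not interact, except through the sign $s$, and the middle part is merely multiplied by $\pm3$. So the map $c+w+\ell\mapsto c+2w+\ell$ respects $f$ for as long as all middle parts stay in the window between $v_2$ and $v_1$. If it were a genuine automorphism of $\mathscr R$, no set definable with parameters fixed by it could tell small $w$ from $2w$. A Borel set that does tell them apart would then not be definable with such parameters. There are three obstacles.
\begin{itemize}
\item \emph{Size.} Iterating $+$ and $f$ multiplies $w$ and $\ell$. This soon drives $w$ out of the window and makes fine parts larger than $v_2$. Therefore $v_n/v_{n+1}$ must exceed every fixed power of the numbers that occur at level $n$, for large $n$. A factor $h_n^n$ in $v_n/v_{n+1}$ will see to this.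
\item \emph{Divisibility.} The points $w=\frac1{18}$ and $2w$ are told apart by whether half of them lies in $v_2\mathbb Z$. Only middle parts divisible by many integers are safe, and a factorial $b_n$ in $v_n/v_{n+1}$ makes enough of them available.
\item \emph{Slopes.} At level $n$ the slope is $\pm M_n$, which may be unbounded in $n$. We shall treat it as a scalar: the middle parts should form a vector space over a field that contains $M_n$ and the few other numbers that describe level $n$.
\end{itemize}
At a finite level all this holds only approximately. In an ultrapower there are levels $N$ that are infinite, and there it becomes exact. Parameters will be dealt with by using only partial maps, which double some middle parts and fix those of the parameters. (In $\mathscr T_r$, by contrast, consecutive scales differ by the fixed factor $r$, so that there is no room between them.)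

\section{Construction of $f$}\label{sec:construction}

\subsection{The zigzag} For rational $r\in(1,3]$ let $a=\frac{r+1}{4r}$. Since $r>1$, we have $0<a<\frac12$. Let $S^{(r)}:[0,1]\to\mathbb R$ be the continuous function with $S^{(r)}(0)=0$ and slopes $r,-r,r$ on $[0,a]$, $[a,1-a]$, $[1-a,1]$. Then
\[
S^{(r)}(a)=\tfrac{r+1}4\le1,\qquad S^{(r)}(1-a)=\tfrac{r+1}4-r+\tfrac{r+1}2=\tfrac{3-r}4\ge0,\qquad S^{(r)}(1)=\tfrac{3-r}4+\tfrac{r+1}4=1 .
\]
Thus $S^{(r)}$ maps $[0,1]$ into itself; this is where $r\le3$ is needed. For $r=3$ we get the zigzag of Section~\ref{sec:toy}.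

Given $v_n$, put
\[
S_n(x)=v_n\bigl(k+S^{(r_n)}(x/v_n-k)\bigr)\qquad\text{for }x\in[kv_n,(k+1)v_n],\ k\in\mathbb Z .
\]
Then $S_n$ is continuous and $r_n$-Lipschitz, it fixes $v_n\mathbb Z$ pointwise, it commutes with translation by $v_n$, and it maps each $[kv_n,(k+1)v_n]$ into itself. With $a_n=\frac{r_n+1}{4r_n}$, it is affine with slope $\pm r_n$ between consecutive points of
\[
P_n=v_n\bigl(\mathbb Z+\{0,a_n,1-a_n\}\bigr).
\]

\subsection{The scales} We define $v_n$ and $f_n=S_1\circ\cdots\circ S_n$ by recursion. Level $n$ will be described by finitely many integers $A_n,B_n,d_n$; we choose $v_n/v_{n+1}$ to be much larger than these and divisible by every integer up to a high power of them. Let $v_1=1$, $f_0=\mathrm{id}$ and $M_0=1$. Suppose that $1/v_n\in\mathbb N$ and that $f_{n-1}$ is continuous, satisfies $f_{n-1}(x+1)=f_{n-1}(x)+1$ and $f_{n-1}(\mathbb Q)\subseteq\mathbb Q$, and is affine with slope $M_{n-1}$ or $-M_{n-1}$ on each $[kv_n,(k+1)v_n]$, $k\in\mathbb Z$. Put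
\[
f_n=f_{n-1}\circ S_n .
\]
Between consecutive points of $P_n$, the function $S_n$ is affine with slope $\pm r_n$ and takes values in a single interval $[kv_n,(k+1)v_n]$, so $f_n$ is affine there with slope $\pm M_n$. Since $v_n,r_n,a_n$ are rational and $1\in v_n\mathbb Z$, also $f_n(\mathbb Q)\subseteq\mathbb Q$ and $f_n(x+1)=f_n(x)+1$.

The sets $P_n$ and $f_n(P_n)$ consist of rationals, are invariant under translation by $1$ and are finite modulo $1$. So there is an integer $d_n\ge1$ with
\begin{equation}\label{eq:dn}
P_n\cup f_n(P_n)\subseteq\tfrac{v_n}{d_n}\mathbb Z .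
\end{equation}
Write $M_n=A_n/B_n$ with positive integers $A_n,B_n$, and set
\begin{equation}\label{eq:scales}
h_n=\max(n+1,A_n,B_n,d_n),\qquad b_n=(h_n^{\,n})!,\qquad Q_n=b_nh_n^{\,n},\qquad v_{n+1}=v_n/Q_n .
\end{equation}
Since $d_n\le h_n^{\,n}$, we have $d_n\mid b_n\mid Q_n$. Hence
\begin{equation}\label{eq:PnLattice}
P_n\subseteq\tfrac{v_n}{d_n}\mathbb Z\subseteq v_{n+1}\mathbb Z ,
\end{equation}
so $f_n$ is affine with slope $M_n$ or $-M_n$ on each $[kv_{n+1},(k+1)v_{n+1}]$. As $1/v_{n+1}=Q_n/v_n\in\mathbb N$, the recursion continues. Note that \eqref{eq:dn} and the fractions $A_n/B_n$ use the rationality of the $r_n$.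

For instance, if all $r_n=3$, then $P_1=\frac13\mathbb Z$ and $f_1(P_1)=\mathbb Z$, so we can take $d_1=3$; with $A_1=3$, $B_1=1$ we get $h_1=3$, $b_1=6$, $Q_1=18$, as announced in Section~\ref{sec:toy}.

\subsection{The limit} For $m\ge n\ge0$ let $g_{n,m}=S_{n+1}\circ\cdots\circ S_m$, with $g_{n,n}=\mathrm{id}$. Since $g_{n,m}$ is $3^{m-n}$-Lipschitz and $|S_{m+1}(x)-x|\le v_{m+1}$,
\[
|g_{n,m+1}(x)-g_{n,m}(x)|=|g_{n,m}(S_{m+1}(x))-g_{n,m}(x)|\le3^{m-n}v_{m+1}.
\]
The right-hand side is summable over $m$, because $v_{m+1}/v_m=1/Q_m\to0$. So $g_{n,m}$ converges uniformly, as $m\to\infty$, to a continuous function $g_n$. We put $f=g_0$.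

\begin{lemma}\label{lem:local}
For all $n\ge1$ the following hold.
\begin{enumerate}
\item[(i)] $f=f_n\circ g_n$.
\item[(ii)] $g_n(x+kv_{n+1})=g_n(x)+kv_{n+1}$ for $k\in\mathbb Z$; $|g_n(x)-x|\le v_{n+1}$; and $g_n$ fixes $v_{n+1}\mathbb Z$ pointwise. In particular $f=f_n$ on $v_{n+1}\mathbb Z$, hence on $P_n$.
\item[(iii)] On each $[k\frac{v_n}{d_n},(k+1)\frac{v_n}{d_n}]$, $k\in\mathbb Z$, $f_n$ is affine with slope $M_n$ or $-M_n$.
\item[(iv)] $f_n(k\frac{v_n}{d_n})\in\frac{v_n}{B_nd_n}\mathbb Z$ for $k\in\mathbb Z$.
\end{enumerate}
\end{lemma}

\begin{proof}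
(i) Let $m\to\infty$ in $g_{0,m}=f_n\circ g_{n,m}$; recall that $f_n=g_{0,n}$ is continuous.

(ii) Let $j\ge n+1$. Since $v_{n+1}$ is an integer multiple of $v_j$, the function $S_j$ commutes with translation by $v_{n+1}$, fixes $v_{n+1}\mathbb Z\subseteq v_j\mathbb Z$ pointwise, and maps each $[kv_{n+1},(k+1)v_{n+1}]$, a union of intervals between consecutive points of $v_j\mathbb Z$, into itself. These properties pass to compositions and to limits. The last statement follows from (i) and \eqref{eq:PnLattice}.

(iii) By \eqref{eq:dn}, no point of $P_n$ lies in the interior of the interval.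

(iv) Let $p$ be the largest element of $P_n$ with $p\le k\frac{v_n}{d_n}$. Then $f_n(k\frac{v_n}{d_n})=f_n(p)\pm\frac{A_n}{B_n}(k\frac{v_n}{d_n}-p)$, where $f_n(p)$ and $k\frac{v_n}{d_n}-p$ lie in $\frac{v_n}{d_n}\mathbb Z$ by~\eqref{eq:dn}.
\end{proof}

\subsection{Proof of items (1) and (3) of Theorem~\ref{thm:main}}\label{ssec:13}
If $p<q$ are consecutive points of $P_n$, then $f=f_n$ at $p$ and $q$ by Lemma~\ref{lem:local}(ii), so
\begin{equation}\label{eq:quot}
\left|\frac{f(q)-f(p)}{q-p}\right|=M_n .
\end{equation}

(1) Suppose that $f$ is affine with slope $\alpha$ on a nonempty open interval $J$. For all large $n$ the interval $J$ contains two consecutive points of $P_n$, so $|\alpha|=M_n$ by \eqref{eq:quot}. But $M_n$ is strictly increasing, because $r_n>1$. This is a contradiction. A nonempty open subset of $[0,1]$ contains a nonempty open interval, so the second statement follows.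

(3) Let $M_n\to\infty$ and $x\in[0,1]$. Since $0,1\in P_n$, there are consecutive $p_n<q_n$ in $P_n\cap[0,1]$ with $p_n\le x\le q_n$, and $q_n-p_n\to0$. If $f|_{[0,1]}$ had a derivative at $x$ (one-sided if $x$ is $0$ or $1$), the quotients $\frac{f(q_n)-f(p_n)}{q_n-p_n}$ would converge to it; but their absolute values are $M_n\to\infty$. If $M<\infty$, then each $f_n=g_{0,n}$ is $M_n$-Lipschitz, hence $M$-Lipschitz, and so is the limit $f$. \qed

\section{A dense $\omega$-order}\label{sec:omega}

From now on $\mathscr R=(\mathbb R,<,+,0,L,f)$.

\begin{proposition}\label{prop:notA}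
$\mathscr R$ is not of type A.
\end{proposition}

\begin{proof}
The set $\Sigma=\{t:\exists x\,L(t,x)\}=\{v_n:n\ge1\}$ is definable, and so is
\[
D=\{x\in[0,1]:\exists t\,L(t,x)\}=[0,1]\cap\bigcup_nv_n\mathbb Z ,
\]
which is dense in $[0,1]$. For $x\in D$ let $\lambda(x)=\max\{t\in\Sigma:L(t,x)\}$; the maximum exists because $v_n$ decreases to $0$. For $x,y\in D$ let $x\prec y$ if $\lambda(x)>\lambda(y)$, or $\lambda(x)=\lambda(y)$ and $x<y$. This is a definable linear order on the infinite set $D$. If $\lambda(x)=v_n$, then every predecessor $y$ of $x$ has $\lambda(y)=v_m$ with $m\le n$, so $y$ lies in the finite set $v_n\mathbb Z\cap[0,1]$. An infinite linear order in which every element has finitely many predecessors has order type $\omega$.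
\end{proof}

\section{An infinite level of an ultrapower}\label{sec:ultra}

The rest of the proof shows that
\[
X=\bigcup_{k\ge1}\bigl[2^{-2k},2^{-2k+1}\bigr),
\]
a bounded Borel set, is not definable in $\mathscr R$. The set $X$ detects doubling. Every $x\in(0,1)$ lies in exactly one interval $[2^{-j},2^{-j+1})$, $j\ge1$, and $x\in X$ if and only if $j$ is even. Therefore
\begin{equation}\label{eq:X}
\text{for }0<x<\tfrac12:\qquad x\in X\iff 2x\notin X .
\end{equation}

\subsection{Facts about ultrapowers} Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$, and let $\mathbf R$ be the ultrapower of $\mathbb R$: sequences of reals, two of them being identified if they agree on a set in $\mathcal U$. All relations and functions on $\mathbb R$ extend coordinatewise. We extend $<,+,\cdot$, the subsets $\mathbb N,\mathbb Z,X$, the function $f$, the relation $L$, the floor function, the factorial, exponentiation, and everything indexed by $n\in\mathbb N$ (such as $n\mapsto v_n$, $(n,x)\mapsto f_n(x)$ and $(n,x)\mapsto g_n(x)$). We write $\mathbb N^*,\mathbb Z^*,X^*$ for the extensions of $\mathbb N,\mathbb Z,X$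 and keep all other names; indices $n$ now range over $\mathbb N^*$. By \L o\'s's theorem, a first-order statement about the original objects, with parameters from $\mathbb R\subseteq\mathbf R$, is true if and only if the same statement about the extensions is true. In particular Lemma~\ref{lem:local} and \eqref{eq:dn}--\eqref{eq:PnLattice} hold for all $n\ge1$ in $\mathbb N^*$, with $\mathbb Z^*$ in place of $\mathbb Z$. An element of $\mathbf R$ is \emph{infinite} if it exceeds every standard natural number in absolute value; the class of $(1,2,3,\dots)$ is an infinite element of $\mathbb N^*$. Finally, we use the $\aleph_1$-saturation of $\mathbf R$ \cite[Theorem~6.1.1]{CK}: countably many internal sets with the finite intersection property have a common point. We need it in the following form: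
\begin{equation}\label{eq:sat}
\parbox{0.82\textwidth}{\emph{if $\mathcal P,\mathcal Q\subseteq\mathbf R$ are countable and nonempty and $p<q$ for all $p\in\mathcal P$, $q\in\mathcal Q$, then some $x\in\mathbf R$ satisfies $p<x<q$ for all $p\in\mathcal P$, $q\in\mathcal Q$.}}
\end{equation}
Indeed, any finitely many of the intervals $(p,q)$ have a common point because the order is dense, so by saturation all of them do.

\subsection{Scalars, and two convex spaces} Fix an infinite $N\in\mathbb N^*$. Write $A,B,d,h,b$ for $A_N,B_N,d_N,h_N,b_N$, and put
\[
\mu=M_N=A/B,\qquad \beta=b\,v_{N+1}.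
\]
By \eqref{eq:scales}, $v_N=Q_Nv_{N+1}=h^N\beta$, and $h\ge N+1$ is infinite. \emph{From here on, the letters $i,j$ always denote standard natural numbers.}

A computation with terms of our language multiplies by integers and by $\pm\mu$, and it refers to breakpoints and values of $f_N$, which are described by $d$ and $B$. So the right field of scalars is
\[
K=\mathbb Q(A,B,d)\subseteq\mathbf R ,
\]
the subfield generated by $A,B,d$. It is countable and contains $\mu$.

\begin{lemma}\label{lem:scalars}
Every $\lambda\in K\setminus\{0\}$ has the form $\pm P/Q$ with $P,Q\in\mathbb N^*$ and $1\le P,Q\le h^j$ for some $j$. In particular $h^{-j}\le|\lambda|\le h^j$, and $Q$ divides $b$.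
\end{lemma}

\begin{proof}
By definition $\lambda$ is a quotient of two nonzero elements of the form $F(A,B,d)$ with $F$ a polynomial over $\mathbb Z$. Such an element is in $\mathbb Z^*$, so its absolute value is at least $1$. Since $1\le A,B,d\le h$, its absolute value is at most $Ch^{\deg F}$ with a standard $C$, hence at most $h^{\deg F+1}$, as $h$ is infinite. This gives $P$ and $Q$. As $N$ is infinite, $Q\le h^j\le h^N$, so $Q\mid(h^N)!=b$.
\end{proof}

Define
\[
O=\{x\in\mathbf R:\ |x|\le h^j\beta\text{ for some }j\},\qquad
O^+=\{x\in\mathbf R:\ |x|\le h^{-j}v_N\text{ for all }j\}.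
\]
Elements of $O$ are of the order of $\beta$ or smaller, elements of $O^+$ are negligible compared with $v_N$, and powers of $h$ do not count. Both sets are convex and symmetric about $0$; they are closed under addition since $2\le h$, and under multiplication by $K$ by Lemma~\ref{lem:scalars}. So they are convex $K$-subspaces of $\mathbf R$. Moreover $O\subseteq O^+$, because $h^j\beta=h^{j-N}v_N\le h^{-i}v_N$ for all $i,j$. What lies in $O^+$ but not in $O$ is the window of Section~\ref{sec:toy}; see Figure~\ref{fig:scales}, which also shows the decomposition that we construct next.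

\begin{figure}[t]
\centering
\begin{tikzpicture}[x=1.05cm,y=1cm]
\draw[->] (0,0)--(11.6,0);
\foreach \x/\t in {1/{$v_{N+1}$},2.6/{$\beta$},3.4/{$h\beta$},4.2/{$h^2\beta$},7.4/{$h^{-2}v_N$},8.6/{$h^{-1}v_N$},9.6/{$v_N$}}
 {\draw (\x,0.1)--(\x,-0.1); \node[above] at (\x,0.12) {\small\t};}
\node[above] at (4.95,0.12) {$\cdots$};
\node[above] at (6.55,0.12) {$\cdots$};
\draw[<->] (0,-0.45)--(5.1,-0.45); \node[below] at (2.55,-0.45) {\small $O$};
\draw[<->] (5.25,-0.45)--(6.35,-0.45); \node[below] at (5.8,-0.45) {\small $W$};
\draw[<->] (6.5,-0.45)--(11.5,-0.45); \node[below] at (9,-0.45) {\small $C$};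
\draw[<->] (0,-1.15)--(6.35,-1.15); \node[below] at (3.2,-1.15) {\small $O^+=W\oplus O$};
\end{tikzpicture}
\caption{Absolute values of nonzero elements of the three summands in $\mathbf R=C\oplus W\oplus O$ (logarithmic scale, not to proportion; $v_N=h^N\beta$ with $h$ and $N$ infinite). The fine part $O$ consists of all elements bounded by some standard power of $h$ times $\beta$. Nonzero elements of the middle part $W$ are larger than all of these, but smaller than $h^{-j}v_N$ for every standard $j$. Each nonzero element of the coarse part $C$ is larger than $h^{-j}v_N$ for some standard $j$.}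
\label{fig:scales}
\end{figure}

\subsection{Coarse, middle and fine parts} We want to split $\mathbf R$ into a coarse, a middle and a fine $K$-subspace as in \eqref{eq:toy}. For $f$ to respect the splitting, coarse and middle parts must lie in $v_{N+1}\mathbb Z^*$, so that $g_N$ commutes with translation by them. As we want $K$-spaces, all their $K$-multiples must do so too. This suggests the $K$-subspace
\[
\Lambda=\{x\in\mathbf R:\ \lambda x\in v_{N+1}\mathbb Z^*\text{ for all }\lambda\in K\}\subseteq v_{N+1}\mathbb Z^* .
\]
The factorial $b$ makes it large. If $\lambda=\pm P/Q$ as in Lemma~\ref{lem:scalars} and $z\in\mathbb Z^*$, then $\lambda\beta z=\pm P\frac bQ z\,v_{N+1}\in v_{N+1}\mathbb Z^*$. So, using also $v_N=h^N\beta$,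
\begin{equation}\label{eq:Lambda}
v_N\mathbb Z^*\subseteq\beta\mathbb Z^*\subseteq\Lambda,\qquad \Lambda+O=\mathbf R ,
\end{equation}
the last equality because every $x\in\mathbf R$ is within $\beta$ of $\beta\mathbb Z^*$.

Let $C_0\subseteq\Lambda$ be the $K$-span of $v_N\mathbb Z^*$. It contains the breakpoints of $f_N$, so we want it to be coarse. This is possible because
\begin{equation}\label{eq:C0}
C_0\cap O^+=\{0\} .
\end{equation}
Indeed, with common denominators Lemma~\ref{lem:scalars} shows that each element of $C_0$ has the form $\frac zQv_N$ with $z\in\mathbb Z^*$ and $1\le Q\le h^j$ for some $j$. If it is nonzero, its absolute value is at least $h^{-j}v_N>h^{-j-1}v_N$, so it is not in $O^+$.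

Now choose $K$-subspaces $W$ and $C\supseteq C_0$ of $\Lambda$ such that
\[
\Lambda\cap O^+=W\oplus(\Lambda\cap O),\qquad \Lambda=C\oplus(\Lambda\cap O^+);
\]
the second choice is possible by \eqref{eq:C0}.

\begin{lemma}\label{lem:decomp}
We have $\mathbf R=C\oplus W\oplus O$ and $O^+=W\oplus O$. Let $c\in C$, $w\in W$, $\ell\in O$. If $c\ne0$, then $|c|>|u|$ for all $u\in O^+$; if $w\neq0$, then $|w|>|u|$ for all $u\in O$. Consequently
\begin{equation}\label{eq:sign}
\text{the sign of }c+w+\ell\text{ is that of }
\begin{cases} c&\text{if }c\ne0,\\ w&\text{if }c=0\ne w,\\ \ell&\text{if }c=w=0.\end{cases}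
\end{equation}
\end{lemma}

\begin{proof}
As $C,W\subseteq\Lambda$, the choice of $C$ and $W$ gives $C\cap O^+=\{0\}$ and $W\cap O=\{0\}$. So a nonzero $c$ is not in $O^+$ and a nonzero $w$ is not in $O$, and convexity and symmetry of $O^+$ and $O$ give the two inequalities. They imply \eqref{eq:sign}, since $w+\ell\in O^+$.

By \eqref{eq:Lambda}, $C+W+O=\Lambda+O=\mathbf R$. If $c+w+\ell=0$, then $c=w=\ell=0$ by \eqref{eq:sign}, so the sum is direct. Clearly $W+O\subseteq O^+$. If conversely $c+w+\ell\in O^+$, then $c\in C\cap O^+=\{0\}$.
\end{proof}

\section{Partial isomorphisms}\label{sec:partial}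

Let $\theta:V\to V'$ be an order-preserving $K$-linear bijection between countable $K$-subspaces of $W$. Define
\[
\tilde\theta:\ C\oplus V\oplus O\to C\oplus V'\oplus O,\qquad \tilde\theta(c+w+\ell)=c+\theta(w)+\ell ,
\]
and let $\mathcal I$ be the set of all these maps $\tilde\theta$. It is closed under inverses. Countability plays no role in the next lemma; it will be needed when we apply \eqref{eq:sat}.

\begin{lemma}\label{lem:partial}
Let $\tilde\theta\in\mathcal I$. The domain of $\tilde\theta$ is closed under $+$ and $f$, and $\tilde\theta$ is an isomorphism onto its image with respect to $<,+,0,L,f$.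
\end{lemma}

\begin{proof}
\emph{Addition and order.} The domain is a group and $\tilde\theta$ is additive and bijective onto its image. By \eqref{eq:sign}, $c+w+\ell$ and $c+\theta(w)+\ell$ have the same sign. Applied to differences, this shows that $\tilde\theta$ preserves the order.

\emph{The relation $L$.} By \L o\'s's theorem, $L(y,x)$ holds in $\mathbf R$ if and only if $y=v_n$ and $x\in v_n\mathbb Z^*$ for some $n\ge1$ in $\mathbb N^*$. If $n\le N$, then $v_n\in v_N\mathbb Z^*\subseteq C$. If $n\ge N+1$, then $0<v_n\le v_{N+1}\le\beta$, so $v_n\in O$. Thus $\tilde\theta$ fixes every $v_n$, and $\tilde\theta(y)=v_n\iff y=v_n$ by injectivity. Let $x=c+w+\ell$ be in the domain. We need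
\[
x\in v_n\mathbb Z^*\iff\tilde\theta(x)\in v_n\mathbb Z^* .
\]
If $n\le N$, this holds because $v_n\mathbb Z^*\subseteq v_N\mathbb Z^*\subseteq C$ is fixed pointwise by $\tilde\theta$ and $\tilde\theta^{-1}$. If $n\ge N+1$, then $c+w$ and $c+\theta(w)$ lie in $\Lambda\subseteq v_{N+1}\mathbb Z^*\subseteq v_n\mathbb Z^*$, so both sides are equivalent to $\ell\in v_n\mathbb Z^*$.

\emph{The function $f$.} We establish an analogue of \eqref{eq:toy}. Let $x=c+w+\ell$ be in the domain. Since $c+w\in v_{N+1}\mathbb Z^*$, Lemma~\ref{lem:local}(ii) gives
\[
g_N(x)=c+w+\ell',\qquad \ell'=g_N(\ell),\quad |\ell'-\ell|\le v_{N+1}\le\beta ,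
\]
so $\ell'\in O$. Put $u=w+\ell'\in O^+$. Then $f(x)=f_N(c+u)$ by Lemma~\ref{lem:local}(i).

Let $k=\lfloor cd/v_N\rfloor\in\mathbb Z^*$ and $p=kv_N/d$, so that $p\le c<p+v_N/d$. For $z\in\mathbb Z^*$ let $s_z\mu$, $s_z=\pm1$, be the slope of $f_N$ on $[z\frac{v_N}d,(z+1)\frac{v_N}d]$; see Lemma~\ref{lem:local}(iii). As $\frac1d,\frac1{Bd}\in K$, the points $p$ and $v_N/d$ lie in $C_0\subseteq C$, and so does $f_N(p)\in\frac{v_N}{Bd}\mathbb Z^*$ by Lemma~\ref{lem:local}(iv).
\begin{itemize}
\item If $c\ne p$, then $c-p$ and $p+v_N/d-c$ are positive elements of $C$, hence exceed $|u|$ by Lemma~\ref{lem:decomp}. So $c+u$ lies in the same interval $[p,p+\frac{v_N}d]$ as $c$, and $f_N(c+u)=f_N(c)+s\mu u$ with $s=s_k$. Moreover $f_N(c)=f_N(p)+s_k\mu(c-p)\in C$.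
\item If $c=p$, then $f_N(c)\in C$ and $|u|\le h^{-2}v_N<v_N/d$, because $d\le h$. So $f_N(c+u)=f_N(c)+s\mu u$ with $s=s_k$ if $u\ge0$, and $s=s_{k-1}$ if $u<0$.
\end{itemize}
In both cases
\begin{equation}\label{eq:fsplit}
f(x)=f_N(c)+s\mu w+s\mu\ell',\qquad f_N(c)\in C,\quad s\mu w\in V,\quad s\mu\ell'\in O ,
\end{equation}
where $s$ depends only on $c$ and the sign of $w+\ell'$. Thus $f(x)$ is in the domain. The same computation applies to $\tilde\theta(x)=c+\theta(w)+\ell$, with the same $c$ and the same $\ell'$; and $\theta(w)+\ell'$ has the same sign as $w+\ell'$ by \eqref{eq:sign}. Therefore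
\[
f(\tilde\theta(x))=f_N(c)+s\mu\theta(w)+s\mu\ell'=\tilde\theta(f(x)),
\]
where the last equality uses \eqref{eq:fsplit}, $\mu\in K$ and the $K$-linearity of $\theta$.
\end{proof}

\section{Back-and-forth}\label{sec:bf}

The maps in $\mathcal I$ are only partial. To conclude that they preserve all formulas, and not just those without quantifiers, we show that each of them can be extended to any further point. Only the middle part of the new point matters, and for it we must fill a cut in a countable subspace of $W$.

\begin{lemma}\label{lem:cut}
Let $\theta:V\to V'$ be as in Section~\ref{sec:partial}, and let $V=V^-\cup V^+$ with $a<a'$ for all $a\in V^-$, $a'\in V^+$; one of the two sets may be empty. There is $w'\in W$ with $\theta(a)<w'<\theta(a')$ for all $a\in V^-$, $a'\in V^+$.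
\end{lemma}

\begin{proof}
An element of $\mathbf R$ that fills the cut need not lie in $W$. So we look for an $x\in O^+$ that fills it with enough room on both sides for its $O$-component to be removed. Let
\begin{align*}
\mathcal P&=\{\theta(a)+h^j\beta:\ a\in V^-,\ j\in\mathbb N\}\cup\{-h^{-j}v_N:\ j\in\mathbb N\},\\
\mathcal Q&=\{\theta(a')-h^j\beta:\ a'\in V^+,\ j\in\mathbb N\}\cup\{h^{-j}v_N:\ j\in\mathbb N\}.
\end{align*}
These sets are countable, and $p<q$ for all $p\in\mathcal P$ and $q\in\mathcal Q$:
\begin{itemize}
\item $\theta(a)+h^i\beta<\theta(a')-h^j\beta$, because $\theta(a')-\theta(a)$ is a positive element of $W$ and so exceeds $h^i\beta+h^j\beta\in O$ by Lemma~\ref{lem:decomp};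
\item $\theta(a)+h^i\beta<h^{-j}v_N$, because the left-hand side is in $O^+$, hence at most $h^{-j-1}v_N$; in the same way $-h^{-j}v_N<\theta(a')-h^i\beta$;
\item $-h^{-i}v_N<0<h^{-j}v_N$.
\end{itemize}
By \eqref{eq:sat} some $x$ lies strictly between $\mathcal P$ and $\mathcal Q$. Then $x\in O^+$, so $x=w'+\ell_0$ with $w'\in W$, $\ell_0\in O$, and $|\ell_0|\le h^j\beta$ for some $j$. Since $\theta(a)+h^j\beta<x<\theta(a')-h^j\beta$, we get $\theta(a)<w'<\theta(a')$ for all $a\in V^-$, $a'\in V^+$.
\end{proof}

\begin{lemma}\label{lem:elementary}
Every $\tilde\theta\in\mathcal I$ is elementary: for each formula $\psi(\bar x)$ in the language $\{<,+,0,L,f\}$ and each tuple $\bar x$ from the domain of $\tilde\theta$,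
\[
\mathbf R\models\psi(\bar x)\iff\mathbf R\models\psi(\tilde\theta(\bar x)).
\]
\end{lemma}

\begin{proof}
\emph{Extension.} Let $\tilde\theta\in\mathcal I$ with $\theta:V\to V'$, and let $y=c+w+\ell\in\mathbf R$. We claim that $\tilde\theta$ extends to an element of $\mathcal I$ with $y$ in its domain. If $w\in V$ there is nothing to do. Otherwise let $V^-=\{a\in V:a<w\}$ and $V^+=\{a\in V:a>w\}$, and take $w'$ from Lemma~\ref{lem:cut}. Every element of $V'$ is $\theta(a)$ with $a\in V^-$ or $a\in V^+$, so $w'\notin V'$. Extend $\theta$ to the $K$-linear bijection $V\oplus Kw\to V'\oplus Kw'$ with $w\mapsto w'$. These spaces are countable subspaces of $W$. To see that order is preserved, we compare the signs of $a+\lambda w$ and $\theta(a)+\lambda w'$ for $a\in V$ and $\lambda\in K$. If $\lambda=0$, they agree because $\theta$ preserves order. If $\lambda>0$, then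
\[
a+\lambda w>0\iff -a/\lambda<w\iff -a/\lambda\in V^-\iff \theta(-a/\lambda)<w'\iff \theta(a)+\lambda w'>0 ,
\]
and neither sum is $0$, since $w\notin V$ and $w'\notin V'$. The case $\lambda<0$ follows by passing to $-(a+\lambda w)$. This proves the claim.

\emph{Induction on $\psi$,} for all $\tilde\theta\in\mathcal I$ simultaneously. By Lemma~\ref{lem:partial}, the domain is closed under the functions $+,f$ and contains $0$, so $\tilde\theta(t(\bar x))=t(\tilde\theta(\bar x))$ for every term $t$; as $\tilde\theta$ is injective and respects $<$ and $L$, the assertion holds for atomic $\psi$. Boolean combinations are immediate. If $\mathbf R\models\exists y\,\psi(\bar x,y)$, choose a witness $y$ and extend $\tilde\theta$ to $q\in\mathcal I$ with $y$ in its domain; by induction $\mathbf R\models\psi(\tilde\theta(\bar x),q(y))$. The converse follows by applying this to $\tilde\theta^{-1}\in\mathcal I$.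
\end{proof}

\section{An undefinable Borel set}\label{sec:X}

\begin{proposition}\label{prop:notC}
The set $X$ is not definable in $\mathscr R$. Hence $\mathscr R$ is not of type C.
\end{proposition}

\begin{proof}
Suppose that $X=\{x\in\mathbb R:\mathscr R\models\varphi(x,a_1,\dots,a_k)\}$ with $a_1,\dots,a_k\in\mathbb R$. By \L o\'s's theorem, $X^*=\{x\in\mathbf R:\mathbf R\models\varphi(x,a_1,\dots,a_k)\}$, and \eqref{eq:X} holds for $X^*$ in place of $X$. We look for a map in $\mathcal I$ that fixes the parameters and doubles a small element.

Write $a_i=c_i+w_i+\ell_i$ according to $\mathbf R=C\oplus W\oplus O$, and let $V_0\subseteq W$ be the $K$-span of $w_1,\dots,w_k$, which is countable. Apply Lemma~\ref{lem:cut} to $\theta=\mathrm{id}_{V_0}$ and the cut $V_0^-=\{a\in V_0:a\le0\}$, $V_0^+=\{a\in V_0:a>0\}$. We obtain $w\in W$ with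
\[
0<w<a\qquad\text{for all positive }a\in V_0 .
\]
In particular $w\notin V_0$. Let $\theta:V_0\oplus Kw\to V_0\oplus Kw$ be the $K$-linear bijection that is the identity on $V_0$ and sends $w$ to $2w$. We check that $\theta$ preserves order. Let $a\in V_0$ and $\lambda\in K$, not both zero. If $a=0$, then $\lambda w$ and $2\lambda w$ both have the sign of $\lambda$. If $a\ne0=\lambda$, then $\theta$ fixes $a+\lambda w=a$. If $a\ne0\ne\lambda$, then $\frac12|a/\lambda|$ is a positive element of $V_0$, so $w<2w<|a/\lambda|$, and both $a+\lambda w$ and $a+2\lambda w$ have the sign of $a$.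

So $\tilde\theta\in\mathcal I$. It fixes $a_1,\dots,a_k$ and sends $w$ to $2w$. By Lemma~\ref{lem:elementary}, $w\in X^*\iff2w\in X^*$. But $0<w\le h^{-1}v_N<\frac12$, because $w\in O^+$, and this contradicts \eqref{eq:X} for $X^*$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Items (1) and (3) were proved in Section~\ref{ssec:13}. Item (2) is the combination of Propositions~\ref{prop:notA} and~\ref{prop:notC}.
\end{proof}

\begin{remark}
The proof uses the two factors of $Q_N=b\,h^N$ for the first two tasks named in Section~\ref{sec:toy}. The factor $h^N$ separates $O$ from the scale $v_N$, which gives $O\subseteq O^+$ and room for Lemma~\ref{lem:cut}. The factor $b$ puts $\beta\mathbb Z^*$ inside $\Lambda$, so that $\Lambda+O=\mathbf R$, which means that every point has a decomposition whose coarse and middle parts are invisible to $g_N$ and to the lattices $v_n\mathbb Z^*$ with $n>N$.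
\end{remark}

\section{Bi-Lipschitz homeomorphisms}

\begin{proof}[Proof of Theorem~\ref{thm:bilip}]
A Lipschitz $f$ becomes an increasing function after adding a large multiple of $x$, and adding a linear function does not affect being affine on an interval. Take $r_n=1+2^{-n-1}$ in Theorem~\ref{thm:main}. Then
\[
M=\prod_{n\ge1}r_n\le\exp\Bigl(\sum_{n\ge1}2^{-n-1}\Bigr)=e^{1/2}<2 ,
\]
so $f$ is $2$-Lipschitz by Theorem~\ref{thm:main}(3). In the construction of Section~\ref{sec:construction} all $S_n$ fix $\mathbb Z\subseteq v_n\mathbb Z$ pointwise, so $f(0)=0$ and $f(1)=1$. Choose an integer $k\ge3$ with $\frac3{k+1}\le\varepsilon$ and put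
\[
F(x)=\frac{kx+f(x)}{k+1}\qquad(x\in[0,1]).
\]
Its graph is defined in $\mathscr R$ by $0\le x\le1$ and $(k+1)y=kx+f(x)$, where integer multiples are repeated sums. For $x<y$ in $[0,1]$ we have $|f(y)-f(x)|\le2(y-x)$, and therefore
\[
\Bigl(1-\frac3{k+1}\Bigr)(y-x)=\frac{k-2}{k+1}(y-x)\le F(y)-F(x)\le\frac{k+2}{k+1}(y-x)=\Bigl(1+\frac1{k+1}\Bigr)(y-x).
\]
Since $F(0)=0$, $F(1)=1$ and $k\ge3$, the function $F$ is an increasing homeomorphism of $[0,1]$, and it satisfies the required inequalities. If $F$ were affine on a nonempty open interval, so would be $f(x)=(k+1)F(x)-kx$, contrary to Theorem~\ref{thm:main}(1). Finally, $\mathscr R$ is of type B by Theorem~\ref{thm:main}(2).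
\end{proof}

\begin{thebibliography}{9}
\bibitem{BG}
Alexi Block Gorman, Philipp Hieronymi, Elliot Kaplan, Ruoyu Meng, Erik Walsberg, Zihe Wang, Ziqin Xiong, and Hongru Yang,
\emph{Continuous Regular Functions},
arXiv:1901.03366 (2019).

\bibitem{CK}
Chang and Keisler,
\emph{Model Theory}.
\end{thebibliography}

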